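\title{The number of edges that forces rainbow connection with $k$ colors}

\begin{abstract}
An edge-colored graph is rainbow connected if any two vertices are joined by a path whose edges have distinct colors, and $\mathrm{rc}(G)$ is the least number of colors that make $G$ rainbow connected. For $1\le k\le n-1$, let $f(n,k)$ be the least integer $f\ge n-1$ such that every connected graph with $n$ vertices and at least $f$ edges has $\mathrm{rc}(G)\le k$. We prove that $f(n,k)=\binom{n-k+1}{2}+k-1$ for all $n$ and $k$, and we determine the largest value of $\mathrm{rc}$ among connected graphs with given numbers of vertices and edges. Both results follow from an inequality between the cycle rank of $G$ and the quantity $n-1-\mathrm{rc}(G)$, which we prove by contracting and deleting triangles in a smallest counterexample.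
\end{abstract}

\section{Introduction}

All graphs are finite and simple, and $e(G)$ is the number of edges of $G$. An edge coloring assigns a color to each edge; adjacent edges may share a color. A path is \emph{rainbow} if its edges have pairwise distinct colors, and a colored graph is \emph{rainbow connected} if any two vertices are joined by a rainbow path. The \emph{rainbow connection number} $\mathrm{rc}(G)$ of a connected graph $G$ is the least number of colors in a coloring that makes $G$ rainbow connected; for the one-vertex graph it is $0$. Whenever we leave the color of an edge unspecified, the edge receives any color that is already in use.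

Let $G$ be connected with $n$ vertices. Three facts follow from the definition.
\begin{itemize}
\item[(R1)] If $H$ is a connected spanning subgraph of $G$, then $\mathrm{rc}(G)\le\mathrm{rc}(H)$, because a rainbow path of $H$ is a rainbow path of $G$.
\item[(R2)] $\mathrm{rc}(G)\le n-1$: give the edges of a spanning tree distinct colors. Trees attain this bound, since any two edges of a tree lie on a common path, which is the only path between its ends.
\item[(R3)] $\mathrm{rc}(G)$ is at least the diameter of $G$. For $n\ge2$, therefore, $\mathrm{rc}(G)=1$ exactly when $G$ is complete.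
\end{itemize}
As edges are added to a tree until it is complete, $\mathrm{rc}$ thus falls from $n-1$ to $1$, and one may ask how many edges guarantee a given value. The following problem is posed in \cite{LLS}. For $1\le k\le n-1$, determine the smallest integer $f(n,k)\ge n-1$ such that every connected graph $G$ with $n$ vertices and at least $f(n,k)$ edges satisfies $\mathrm{rc}(G)\le k$. The restriction $f(n,k)\ge n-1$ is imposed because no connected graph of order $n$ has fewer edges.

To guess the answer, replace $\mathrm{rc}$ by the diameter. Let $k\le n-2$ and let $G$ have diameter greater than $k$. Then $G$ contains a shortest path $P$ with $k+2$ vertices, which spans only $k+1$ edges. Each of the other $r=n-k-2$ vertices has at most three neighbors on $P$, since two vertices with a common neighbor are at distance at most $2$. Hence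
\[
e(G)\le (k+1)+3r+\binom r2=\binom{r+3}{2}+k-2=\binom{n-k+1}{2}+k-2 .
\]
This bound is attained. Let $G_{n,k}$ consist of the complete graph $K_{n-k+1}$ with one edge $xy$ removed and a path with $k-1$ edges attached at $x$. It has $n$ vertices and $\binom{n-k+1}2+k-2$ edges, and the free end of the path is at distance $k+1$ from $y$. So $\binom{n-k+1}2+k-1$ edges is the exact threshold for diameter at most $k$, and by (R3) it is a lower bound for $f(n,k)$. This lower bound is known, and so are the values $f(n,1)=\binom n2$, $f(n,2)=\binom{n-1}2+1$, $f(n,n-2)=n$ and $f(n,n-1)=n-1$, all of which agree with it. The diameter is not the only obstruction to rainbow connection: a star has diameter $2$ and $\mathrm{rc}=n-1$. Our main result is that the two thresholds coincide nevertheless.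

\begin{theorem}\label{thm:f}
For all $1\le k\le n-1$,
\[
f(n,k)=\binom{n-k+1}{2}+k-1 .
\]
\end{theorem}

\begin{theorem}\label{thm:sharp}
Every connected graph $G$ with $n\ge2$ vertices and $e$ edges satisfies
\[
\mathrm{rc}(G)\le n-\left\lfloor\frac{1+\sqrt{8(e-n)+9}}{2}\right\rfloor ,
\]
and for every pair $(n,e)$ with $n-1\le e\le\binom n2$ equality holds for some connected graph. For $2\le r\le n-1$, the maximum number of edges of a connected graph of order $n$ with $\mathrm{rc}=r$ is exactly $\binom{n-r+2}2+r-3$.
\end{theorem}

An induction wants a statement with fewer parameters, so we measure both edges and colors against a spanning tree. For a connected graph $G$ with $n$ vertices put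
\[
c(G)=e(G)-n+1,\qquad s(G)=n-1-\mathrm{rc}(G).
\]
The \emph{cycle rank} $c(G)$ counts the edges outside a spanning tree. The \emph{saving} $s(G)$ counts the colors saved over the coloring in (R2), so $s(G)\ge0$. For integers $s\ge0$ let
\[
h(s)=\binom{s+2}2-1=\frac{s(s+3)}2 .
\]

\begin{theorem}\label{thm:rank}
Every connected graph $G$ satisfies $c(G)\le h(s(G))$.
\end{theorem}

Section~\ref{sec:deduce} derives Theorems~\ref{thm:f} and~\ref{thm:sharp} from Theorem~\ref{thm:rank}. Section~\ref{sec:contract} introduces contraction and proves the cases $s\le1$ by hand. In Section~\ref{sec:minimal} we show that a smallest counterexample is $2$-connected, has every edge in a triangle, and has large minimum degree unless some vertex is adjacent to almost all others. Sections~\ref{sec:extend} and~\ref{sec:end} color such a graph outward from a vertex of maximum degree. The one result that we quote without proof is the bound for $2$-connected graphs in Theorem~\ref{thm:twoconn}.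

\section{From cycle rank and saving to the edge threshold}\label{sec:deduce}

Let $G$ be connected with $n$ vertices, let $0\le k\le n-1$ and $m=n-k$. Since $\binom{m+1}2-m=\binom m2$, subtracting $n-1=m+k-1$ from both sides of the first inequality gives
\begin{equation}\label{eq:dict}
e(G)\ge\binom{m+1}2+k-1\iff c(G)\ge\binom m2 .
\end{equation}

\begin{lemma}\label{lem:upper}
Let $G$ be a connected graph with $n$ vertices and $c(G)\le h(s(G))$, and let $1\le k\le n-1$. If $e(G)\ge\binom{n-k+1}2+k-1$, then $\mathrm{rc}(G)\le k$.
\end{lemma}

\begin{proof}
Put $m=n-k$. If $\mathrm{rc}(G)\ge k+1$, then $0\le s(G)\le m-2$. As $h$ is increasing, $c(G)\le h(m-2)=\binom m2-1$, which contradicts \eqref{eq:dict}.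
\end{proof}

\begin{lemma}\label{lem:lower}
Let $1\le k\le n-2$. Then $\mathrm{rc}(G_{n,k})=k+1$, and every integer $e$ with $n-1\le e\le\binom{n-k+1}2+k-2$ is the number of edges of a connected graph of order $n$ with $\mathrm{rc}>k$.
\end{lemma}

\begin{proof}
By (R3), $\mathrm{rc}(G_{n,k})\ge k+1$. For the reverse inequality give the attached path $k-1$ distinct colors, the other edges at $x$ a color $\alpha$, and all remaining edges a color $\beta$. From $x$, and hence from every vertex of the path, one reaches $y$ along colors $\alpha,\beta$ and any other vertex of the clique along one edge of color $\alpha$; the remaining pairs are adjacent or lie on the path. Now delete from $G_{n,k}$, one at a time, edges that lie on a cycle, until a tree remains. The graphs stay connected, every edge count down to $n-1$ occurs, and $\mathrm{rc}$ does not decrease by (R1).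
\end{proof}

With $m=n-k$, the graph $G_{n,k}$ has $s=m-2$ and $c=\binom m2-1=h(m-2)$. So Theorem~\ref{thm:rank} is tight for every value of $s$, and lengthening the attached path changes neither $c$ nor $s$.

\begin{proof}[Proof of Theorem~\ref{thm:f} from Theorem~\ref{thm:rank}]
Lemma~\ref{lem:upper} gives $f(n,k)\le\binom{n-k+1}2+k-1$. For $k=n-1$ this bound is $n-1$, the least value allowed. For $k\le n-2$ the graph $G_{n,k}$ has one edge fewer than the bound and $\mathrm{rc}>k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp} from Theorem~\ref{thm:f}]
Let $c=e-n+1$, and let $m\ge1$ be the integer with $\binom m2\le c<\binom{m+1}2$. For an integer $j\ge1$ the inequality $\binom j2\le c$ is equivalent to $(2j-1)^2\le 8c+1=8(e-n)+9$, so $m$ is the floor in the statement. Since $c\le c(K_n)=\binom{n-1}2<\binom n2$, we have $m\le n-1$. By \eqref{eq:dict} and Theorem~\ref{thm:f} with $k=n-m$, we get $\mathrm{rc}(G)\le n-m$.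

For equality, suppose first that $m=n-1$. Then $c=\binom{n-1}2$, so $e=\binom n2$, and $\mathrm{rc}(K_n)=1=n-m$. If $m\le n-2$, put $k'=n-m-1$, so that $1\le k'\le n-2$. By \eqref{eq:dict} with $(k',m+1)$ in place of $(k,m)$, the inequality $c<\binom{m+1}2$ says that $e\le\binom{n-k'+1}2+k'-2$. Lemma~\ref{lem:lower} provides a connected graph with $n$ vertices, $e$ edges and $\mathrm{rc}\ge k'+1=n-m$, and equality holds by the upper bound.

Finally let $2\le r\le n-1$. By Theorem~\ref{thm:f} with $k=r-1$, a connected graph with $\mathrm{rc}=r$ has at most $f(n,r-1)-1=\binom{n-r+2}2+r-3$ edges. The graph $G_{n,r-1}$ has this many edges, and $\mathrm{rc}(G_{n,r-1})=r$ by Lemma~\ref{lem:lower}.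
\end{proof}

\section{Contraction, and the cases $s\le 1$}\label{sec:contract}

For a vertex $x$, $N(x)$ is its set of neighbors. For a vertex set $X$ we write $N(X)$ for the set of vertices outside $X$ that have a neighbor in $X$, and $N[X]=X\cup N(X)$; also $N[x]=N[\{x\}]$. We call $X$ \emph{connected} if the induced subgraph $G[X]$ is connected. A \emph{non-edge} is a pair of distinct nonadjacent vertices.

The parameters $c$ and $s$ suit an induction because both behave well under contraction. For a connected set $X\ne V(G)$, the graph $G/X$ arises from $G-X$ by adding a new vertex $z$ adjacent to the vertices of $N(X)$. A vertex with $j\ge1$ neighbors in $X$ keeps one of these $j$ edges, so the number of edges between $X$ and the rest that are lost is the \emph{overlap}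
\[
\ell(X)=\sum_{w\notin X}\max\bigl(0,\,|N(w)\cap X|-1\bigr).
\]

\begin{lemma}\label{lem:contract}
Let $G$ be connected and let $X\ne V(G)$ be a connected set. Then $\mathrm{rc}(G)\le\mathrm{rc}(G[X])+\mathrm{rc}(G/X)$, and
\[
s(G)\ge s(G[X])+s(G/X),\qquad c(G)=c(G[X])+c(G/X)+\ell(X).
\]
\end{lemma}

\begin{proof}
Color $G[X]$ and $G/X$ optimally with disjoint sets of colors, and give each edge $wx$ with $w\notin X$, $x\in X$ the color of $wz$. A rainbow path of $G/X$ that avoids $z$ is a rainbow path of $G$. If it passes through $z$ along edges $uz$ and $zu'$, choose neighbors $x$ of $u$ and $x'$ of $u'$ in $X$ and replace $z$ by a rainbow path from $x$ to $x'$ in $G[X]$. If it ends at $z$, continue it in the same way to any given vertex of $X$. This proves the first inequality. The other two relations follow from $|V(G)|-1=(|X|-1)+(|V(G/X)|-1)$ and $e(G)=e(G[X])+e(G/X)+\ell(X)$.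
\end{proof}

Savings are thus superadditive, and so is $h$: from $h(s)=s(s+3)/2$ we get
\begin{equation}\label{eq:h}
h(a+b)=h(a)+h(b)+ab\ge h(a)+h(b),\qquad h(s)-h(s-1)=s+1 .
\end{equation}
The induction therefore goes through whenever some connected set has small overlap. What remains are graphs in which all overlaps are large. These are dense and have to be colored directly. The densest case yields the known value of $f(n,2)$; we include a short proof, which also introduces a device that recurs below: to join two vertices through a common neighbor, place them on opposite sides of a bipartition.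

\begin{lemma}\label{lem:two}
A graph $G$ with $n\ge2$ vertices and at most $n-2$ non-edges, that is, with $e(G)\ge\binom{n-1}2+1$, is connected and has $\mathrm{rc}(G)\le2$.
\end{lemma}

\begin{proof}
Let $H$ be the complement of $G$. Vertices in different components of $H$ are adjacent in $G$. Summing over the components $D$ of $H$ gives $\sum_D(c(D)-1)=e(H)-n\le-2$. A tree contributes $-1$ and any other component contributes at least $0$. So the number $t$ of tree components is at least $2$, and every other component $D$ has $c(D)\le t-1$.

Use the colors $0$ and $1$. Let $\sigma$ be a proper $2$-coloring of the vertices of the tree components, and color each edge $xy$ of $G$ between two different tree components by $\sigma(x)+\sigma(y)$ modulo $2$. Fix vertices $z_1,\dots,z_t$, one in each tree component. For a component $D$ that is not a tree, choose maps $\sigma_1,\dots,\sigma_t\colon V(D)\to\{0,1\}$ such that the ends of each edge of $D$ get different values under some $\sigma_j$: let $\sigma_1$ be a proper $2$-coloring of a spanning tree of $D$, and use one further map for each of the at most $t-1$ other edges. Color $xz_j$ by $\sigma_j(x)$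 for $x\in V(D)$.

Let $xx'$ be a non-edge of $G$, hence an edge of a component $D$ of $H$. If $D$ is a tree, then $xzx'$ is rainbow for any $z$ in another tree component. Otherwise $xz_jx'$ is rainbow for an index $j$ with $\sigma_j(x)\ne\sigma_j(x')$.
\end{proof}

\begin{example}\label{ex:small}
Since $h(0)=0$ and $h(1)=2$, Theorem~\ref{thm:rank} for $s\le1$ says that $c\ge1$ forces $s\ge1$ and that $c\ge3$ forces $s\ge2$. We prove both claims by induction on $n$. An edge has $c=s=0$, and its overlap is the number of triangles that contain it. So contracting an edge that lies in no triangle keeps $c$ and does not raise $s$, and we may assume that every edge lies in a triangle. A triangle has $c=s=1$.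

Let $c(G)\ge1$ and let $X$ be a triangle. Either $G=G[X]$, or $s(G)\ge1+s(G/X)\ge1$.

Let $c(G)\ge3$. By (R1) we may delete edges on cycles before making the reduction above, so let $c(G)=3$. Let $X$ be a triangle. If $G/X$ has a cycle, then $s(G)\ge1+1$ by the first claim. Otherwise $G/X$ is a tree, and $\ell(X)=3-1-0=2$. Then $G-X$ has no edge, since a triangle on such an edge would survive as a triangle of $G/X$. So each vertex outside $X$ is joined only to $X$, and to at least two vertices of $X$ because its edges lie in triangles. As $\ell(X)=2$, either $G=K_4$, with $s=3-1=2$, or $G$ has $5$ vertices, $7$ edges and $3$ non-edges, so that $\mathrm{rc}(G)\le2$ by Lemma~\ref{lem:two} and $s\ge4-2=2$.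
\end{example}

The general proof has the same shape: contraction of edges puts every edge in a triangle, triangles must have large overlap, and the graphs that survive are colored explicitly. The new difficulty is that the survivors no longer form a short list. We control them through their degrees.

\section{A smallest counterexample}\label{sec:minimal}

Suppose that Theorem~\ref{thm:rank} fails, and let $G$ be a counterexample with the least number $n$ of vertices. This graph is fixed in Sections~\ref{sec:minimal} and~\ref{sec:end}. Put
\[
s=s(G),\qquad k=\mathrm{rc}(G)-1,\qquad m=n-k=s+2 .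
\]
The one-vertex graph has $c=0=h(0)$, so $n\ge2$ and $k\ge0$. Being a counterexample means $c(G)\ge h(s)+1=\binom m2$, and \eqref{eq:dict} turns this into
\begin{equation}\label{eq:edges}
e(G)\ge\binom{m+1}2+k-1 .
\end{equation}
Any coloring with at most $k$ colors that makes $G$ rainbow connected is a contradiction. Recall that a graph is \emph{$2$-connected} if it has at least three vertices, is connected, and stays connected after deleting any one vertex; all its degrees are then at least $2$.

\begin{proposition}\label{prop:basic}
\begin{itemize}
\item[(a)] $k\ge3$ and $n\ge5$.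
\item[(b)] The number $\mu$ of non-edges of $G$ satisfies $\mu\le\frac12(k-1)(2n-k-2)$.
\item[(c)] $G$ is $2$-connected, and every edge of $G$ lies in a triangle.
\item[(d)] Every triangle $X$ of $G$ has $\ell(X)\ge m-1$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) If $k=0$, then $c(G)\ge\binom n2>c(K_n)$, which is impossible. If $k=1$, then \eqref{eq:edges} makes $G$ complete, so $\mathrm{rc}(G)=1$, not $2$. If $k=2$, then \eqref{eq:edges} reads $e(G)\ge\binom{n-1}2+1$, so $\mathrm{rc}(G)\le2$ by Lemma~\ref{lem:two}, not $3$. Hence $\mathrm{rc}(G)\ge4$, and $n\ge5$ by (R2).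

(b) We have $\binom n2-\binom{n-k+1}2=(n-k+1)+\dots+(n-1)=\frac12(k-1)(2n-k)$. Subtract $k-1$ and use \eqref{eq:edges}.

(c) Let $X$ be a connected set with $2\le|X|<n$. Both $G[X]$ and $G/X$ have fewer than $n$ vertices, so they satisfy Theorem~\ref{thm:rank}. By Lemma~\ref{lem:contract} and \eqref{eq:h},
\[
h(s)+1\le c(G)\le h(s(G[X]))+h(s(G/X))+\ell(X)\le h(s)+\ell(X),
\]
so $\ell(X)\ge1$. If $G-u$ were disconnected with a component $D$, then $X=V(D)\cup\{u\}$ would have $\ell(X)=0$, because a vertex outside $X$ has no neighbor in $X$ other than $u$. If $X$ is an edge, $\ell(X)\ge1$ says that its ends have a common neighbor.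

(d) Here $s(G/X)\le s-1$ and $c(G[X])=1$, so $h(s)+1\le1+h(s-1)+\ell(X)$. By \eqref{eq:h}, $\ell(X)\ge s+1=m-1$.
\end{proof}

We shall use $2$-connectivity in the following form.

\begin{lemma}\label{lem:attach}
Let $H$ be a $2$-connected graph, $K$ a set of at least two vertices, and $C$ a component of $H-K$.
\begin{itemize}
\item[(a)] At least two vertices of $K$ have a neighbor in $C$.
\item[(b)] For $y\in V(C)$, every component of $C-y$ contains a vertex with a neighbor in $K$.
\item[(c)] If $C$ has at least two vertices, then at least two of them have a neighbor in $K$.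
\end{itemize}
\end{lemma}

\begin{proof}
If only $p\in K$ had a neighbor in $C$, deleting $p$ would separate $C$ from $K\setminus\{p\}\ne\emptyset$. If a component of $C-y$ had no neighbor in $K$, deleting $y$ would separate it from $K$. For (c), apply (b) to a vertex $y$ that has a neighbor in $K$.
\end{proof}

Contracting a triangle sees only those outside vertices that have two or more neighbors on it. Deleting the triangle sees all the edges that meet it, and it gives a stronger degree condition. If few edges meet the triangle, then what remains is still dense, so it needs few colors by the choice of $G$, and one new color per component restores the triangle.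

\begin{proposition}\label{prop:sum}
If all degrees of $G$ are at least $3$, then $\sum_{t\in T}\deg t\ge2m+4$ for every triangle $T$.
\end{proposition}

\begin{proof}
Suppose $\sum_{t\in T}\deg t\le2m+3$. The three edges of $T$ are counted twice in this sum, so at most $2m$ edges meet $T$. Let $C_1,\dots,C_p$ be the components of $G-T$, where $p\ge1$ as $n\ge5$. By \eqref{eq:edges}, $n=m+k$ and $\binom{m+1}2-\binom{m-2}2=3m-3$,
\[
\sum_i c(C_i)=\sum_i e(C_i)-(n-3)+p\ge\binom{m+1}2-3m+2+p=\binom{m-2}2+p-1\ge\binom{m-2}2 .
\]
(Here $m\ge3$, since a triangle gives $s\ge1$ by Lemma~\ref{lem:contract}.) Let $S=\sum_i s(C_i)$. The choice of $G$ and \eqref{eq:h} give $\sum_i c(C_i)\le h(S)=\binom{S+2}2-1$. Thus $\binom{S+2}2>\binom{m-2}2$, so $S\ge m-3$, and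
\[
\sum_i\mathrm{rc}(C_i)=(n-3)-p-S\le k-p .
\]
Color the $C_i$ optimally with disjoint sets of colors, and give all edges between $T$ and $C_i$ a new color $\alpha_i$. This uses at most $k$ colors, and the edges of $T$ will reuse the colors $\alpha_i$. Say that $C_i$ \emph{sees} $t\in T$ if $t$ has a neighbor in $C_i$. In that case every $a\in V(C_i)$ is joined to $t$ by a rainbow path inside $C_i$ followed by an edge of color $\alpha_i$; call it the standard path from $a$ to $t$. Pairs inside one $C_i$ or inside $T$ need no further attention.

Let $p=1$. Each $t\in T$ has degree at least $3$, so $C_1$ sees it, and standard paths join $C_1$ to $T$. This is the only use of the degree hypothesis.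

Let $p\ge2$. By Lemma~\ref{lem:attach}(a) each $C_i$ sees at least two of the three vertices of $T$. Write $T=\{t_0,t_1,t_2\}$ with $t_0$ seen by $C_1$, color $t_0t_1$ and $t_0t_2$ with $\alpha_1$, and color $t_1t_2$ with $\alpha_2$. For $i\ne j$, some $t\in T$ is seen by both $C_i$ and $C_j$, as $2+2>3$, and two standard paths to $t$ combine to a rainbow path between any $a\in V(C_i)$ and $b\in V(C_j)$. It remains to join $a\in V(C_i)$ to a vertex $t$ that $C_i$ does not see. Then $C_i$ sees both other vertices of $T$, so it suffices to find an edge $t't$ of $T$ whose color is not $\alpha_i$ and to append it to the standard path from $a$ to $t'$. At $t_1$ and at $t_2$ both $\alpha_1$ and $\alpha_2$ occur. If $t=t_0$, then $i\ne1$, and both edges at $t_0$ have color $\alpha_1$.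

In both cases $\mathrm{rc}(G)\le k$, a contradiction.
\end{proof}

Both triangle conditions bound a small degree from below once the other two degrees in the triangle are bounded from above. Let $\Delta$ and $\delta$ be the maximum and minimum degree of $G$, and put
\[
q=n-1-\Delta,\qquad\text{so that}\qquad\Delta=m+k-1-q .
\]
Every vertex has at least $q$ non-neighbors, and counting the ends of non-edges gives $qn\le2\mu$.

\begin{corollary}\label{cor:degree}
\begin{itemize}
\item[(a)] $\delta\ge q+4-k$.
\item[(b)] If $q\ge k-1$, then $\delta\ge2q+6-2k$.
\end{itemize}
\end{corollary}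

\begin{proof}
Let $x$ be a vertex. By Proposition~\ref{prop:basic}(c) it lies in a triangle $X=\{x,y,z\}$.

(a) A vertex outside $X$ contributes $2$ to $\ell(X)$ only if it is adjacent to both $x$ and $y$, and it contributes $1$ only if it has two neighbors in $X$, one of which is then $x$ or $y$. Each of $x,y$ has two neighbors inside $X$, so $\ell(X)\le(\deg x-2)+(\deg y-2)$. With Proposition~\ref{prop:basic}(d) we get $\deg x\ge m+3-\Delta=q+4-k$.

(b) By (a), $\delta\ge3$, so Proposition~\ref{prop:sum} gives $\deg x\ge2m+4-2\Delta=2q+6-2k$.
\end{proof}

\section{Extending a coloring from a connected core}\label{sec:extend}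

The lemmas of this section start from a rainbow connected \emph{core} and bound the number of new colors needed to reach the rest of the graph. New colors are written $1,2,\dots$ and are not used on the core. We write $x\overset{i}{-}y$ for an edge of color $i$, and $p\cdots p'$ for a rainbow path inside the core, which is a single vertex if $p=p'$. Throughout, $H$ is a graph with vertex set $V$.

\begin{lemma}\label{lem:split}
The vertex set of any graph $J$ has a partition $A\sqcup B$ in which every non-isolated vertex has a neighbor in the other class. For a given edge $ab$ one can arrange $a\in A$ and $b\in B$.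
\end{lemma}

\begin{proof}
Take a spanning tree of each component, one that contains $ab$ in the component of $ab$, and properly $2$-color the vertices of these trees.
\end{proof}

\begin{lemma}\label{lem:nbhd}
Suppose that every edge of $H$ lies in a triangle, and let $X$ be a connected set. Then $\mathrm{rc}(H[N[X]])\le\mathrm{rc}(H[X])+3$.
\end{lemma}

\begin{proof}
Let $J=H[N(X)]$. If $x\in N(X)$ has only one neighbor $p$ in $X$, then the third vertex of a triangle on $xp$ is not in $X$ and is adjacent to $p$, so it is a neighbor of $x$ in $J$. Hence every isolated vertex of $J$ has at least two neighbors in $X$. Split the non-isolated vertices of $J$ into $A\sqcup B$ by Lemma~\ref{lem:split}. Color the edges from $A$ to $X$ with $1$, those from $B$ to $X$ with $2$, and the edges of $J$ with $3$. At each isolated vertex of $J$ color one edge to $X$ with $1$ and the others with $2$.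

A vertex of $N(X)$ reaches any vertex of $X$ by one edge to $X$ and a path in the core. Let $x,x'\in N(X)$. Unless both are in $A$ or both are in $B$, one of them has an edge of color $1$ to $X$ and the other an edge of color $2$, which gives $x\overset{1}{-}p\cdots p'\overset{2}{-}x'$ up to order. If both are in $A$, take a neighbor $y\in B$ of $x$ and use $x\overset{3}{-}y\overset{2}{-}p\cdots p'\overset{1}{-}x'$. If both are in $B$, exchange the roles of $A,B$ and of $1,2$.
\end{proof}

The center $X$ of a large star shows that the hypothesis on triangles cannot be dropped.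

\begin{lemma}\label{lem:dom}
Let $K\subseteq V$ be a connected set and $T=V\setminus K$.
\begin{itemize}
\item[(a)] If every vertex of $T$ has at least two neighbors in $K$, then $\mathrm{rc}(H)\le\mathrm{rc}(H[K])+2$.
\item[(b)] If $T$ is connected and every vertex of $T$ has a neighbor in $K$, then $\mathrm{rc}(H)\le\max\bigl(\mathrm{rc}(H[K])+1,\ \mathrm{rc}(H[T])\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At each vertex of $T$ color one edge to $K$ with $1$ and the others with $2$. Two vertices of $T$ are joined by $w\overset{1}{-}p\cdots p'\overset{2}{-}w'$, and a vertex of $T$ reaches the vertices of $K$ through any of its edges to $K$.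

(b) Color all edges between $K$ and $T$ with $1$, and color $H[T]$ optimally, reusing the colors of $H[K]$ and the color $1$ as far as they suffice. Pairs in $T$ are joined inside $T$, pairs in $K$ inside $K$, and $w\in T$ is joined to $p'\in K$ by $w\overset{1}{-}p\cdots p'$. No path uses edges of both $H[K]$ and $H[T]$, so the reuse is harmless.
\end{proof}

When vertices may lie far from the core, we contract the core and apply the following theorem.

\begin{theorem}[\cite{EHK,LLC}]\label{thm:twoconn}
Every $2$-connected graph on $n\ge3$ vertices has $\mathrm{rc}\le\lceil n/2\rceil$.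
\end{theorem}

The contracted core is a cut vertex if $H-K$ is disconnected. In that case we replace the core by two adjacent vertices instead of one.

\begin{lemma}\label{lem:half}
Let $H$ be $2$-connected, let $K$ be a connected set with $|K|\ge2$, and let $t=|V\setminus K|\ge1$.
\begin{itemize}
\item[(a)] If $H-K$ is connected, then $\mathrm{rc}(H)\le\mathrm{rc}(H[K])+\lceil(t+1)/2\rceil$.
\item[(b)] In general, $\mathrm{rc}(H)\le\mathrm{rc}(H[K])+\lceil t/2\rceil+1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:contract} it suffices to show $\mathrm{rc}(H/K)\le\lceil(t+1)/2\rceil$. For $t=1$ the graph $H/K$ is a single edge. For $t\ge2$ it is $2$-connected on $t+1$ vertices: deleting the contracted vertex $z$ leaves $H-K$, and after deleting $y\ne z$ every component of $H-K-y$ is joined to $z$ by Lemma~\ref{lem:attach}(b). Apply Theorem~\ref{thm:twoconn}.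

(b) Build $H'$ from $H-K$ by adding two adjacent vertices $z_1,z_2$ and the following edges, each of which \emph{represents} one edge of $H$ from the same vertex to $K$. If a component $C$ of $H-K$ is a single vertex $w$, add $wz_1$ and $wz_2$, representing two different edges from $w$ to $K$, which exist by Lemma~\ref{lem:attach}(a). Otherwise at least two vertices of $C$ have a neighbor in $K$ by Lemma~\ref{lem:attach}(c); join one of them to $z_2$ and all the others to $z_1$. Every component $C$ is now joined to both $z_1$ and $z_2$, so $H'$, $H'-z_1$ and $H'-z_2$ are connected. For $y\in V(C)$, every component of $C-y$ is joined to $z_1$ or $z_2$ by Lemma~\ref{lem:attach}(b), and $z_1z_2$ is an edge, so $H'-y$ is connected. Thus $H'$ is $2$-connected on $t+2$ vertices, and $\mathrm{rc}(H')\le\lceil t/2\rceil+1$.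

Color $H'$ and $H[K]$ optimally with disjoint sets of colors, keep the colors on $H-K$, and give each represented edge the color of its representative. Let $P$ be a rainbow path of $H'$ between two vertices outside $K$. If $P$ avoids $z_1$ and $z_2$, it is a rainbow path of $H$. Otherwise let $az_i$ be the edge on which $P$ first enters $\{z_1,z_2\}$ and $z_jb$ the edge on which it last leaves, representing $ap$ and $p'b$. Replace the part of $P$ between $a$ and $b$ by $a-p\cdots p'-b$. The new path uses some colors of $P$, each once, and distinct colors of the core. To join $u\notin K$ to $p'\in K$, follow a rainbow path of $H'$ from $u$ to $z_1$ up to its first edge $az_i$ into $\{z_1,z_2\}$, and continue with $a-p\cdots p'$.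
\end{proof}

Without $2$-connectivity the lemma fails: let $H$ be a long path and $K$ its first edge.

The last lemma does not treat the core $N[v]$ as a black box. It colors $N[v]$ together with the vertices at distance $2$ from $v$ with four colors, where Lemmas~\ref{lem:nbhd} and~\ref{lem:dom}(a) would spend five.

\begin{lemma}\label{lem:four}
Let $v\in V$ and $Q=V\setminus N[v]$. Suppose $N(v)=A\sqcup B$, where every vertex of $Q$ has a neighbor in $A$ and a neighbor in $B$, and every vertex of $N(v)$ without a neighbor in $Q$ has a neighbor in the other class. Then $\mathrm{rc}(H)\le4$.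
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[circle,fill,inner sep=1.6pt,label=left:$v$] (v) at (0,0) {};
\node[draw,circle,minimum size=9mm] (A) at (2.2,1) {$A$};
\node[draw,circle,minimum size=9mm] (B) at (2.2,-1) {$B$};
\node[draw,circle,minimum size=9mm] (Q) at (4.4,0) {$Q$};
\draw (v) -- node[above left] {$1$} (A);
\draw (v) -- node[below left] {$2$} (B);
\draw (A) -- node[right] {$3$} (B);
\draw (A) -- node[above right] {$3$} (Q);
\draw (B) -- node[below right] {$4$} (Q);
\end{tikzpicture}
\caption{A four-coloring around a vertex $v$ whose neighborhood is split as $A\sqcup B$, with $Q$ the set of non-neighbors of $v$. The label on a line is the color of all edges between the two sets; edges inside $A$, $B$ or $Q$ are colored arbitrarily.}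
\label{fig:four}
\end{figure}

\begin{proof}
Color as in Figure~\ref{fig:four}. Below, $a,a'\in A$, $b,b'\in B$ and $w,w'\in Q$; the inner vertices of each path exist by the hypotheses. The vertex $v$ is adjacent to all of $A\cup B$, and the other pairs are joined as follows.
\[
\begin{array}{ll}
a,b: & a\overset{1}{-}v\overset{2}{-}b\\[2pt]
v,w: & v\overset{1}{-}a\overset{3}{-}w\\[2pt]
a,a': & a\overset{3}{-}w\overset{4}{-}b\overset{2}{-}v\overset{1}{-}a'\ \text{ if $a$ has a neighbor $w\in Q$, otherwise }\ a\overset{3}{-}b\overset{2}{-}v\overset{1}{-}a'\\[2pt]
b,b': & b\overset{4}{-}w\overset{3}{-}a\overset{1}{-}v\overset{2}{-}b'\ \text{ if $b$ has a neighbor $w\in Q$, otherwise }\ b\overset{3}{-}a\overset{1}{-}v\overset{2}{-}b'\\[2pt]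
w,a: & w\overset{4}{-}b\overset{2}{-}v\overset{1}{-}a\\[2pt]
w,b: & w\overset{3}{-}a\overset{1}{-}v\overset{2}{-}b\\[2pt]
w,w': & w\overset{3}{-}a\overset{1}{-}v\overset{2}{-}b\overset{4}{-}w'
\end{array}
\]
Each of these paths is rainbow.
\end{proof}

\section{Coloring around a vertex of maximum degree}\label{sec:end}

We return to the smallest counterexample $G$ and show that $\mathrm{rc}(G)\le k$, which contradicts $\mathrm{rc}(G)=k+1$ and proves Theorem~\ref{thm:rank}. Let $v$ be a vertex of degree $\Delta$, and put
\[
K_0=N[v],\qquad Q=V(G)\setminus K_0,\qquad S_w=N(w)\cap N(v)\quad(w\in Q).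
\]
Then $|Q|=q$, and $S_w$ is the set of neighbors of $w$ in $K_0$. Lemma~\ref{lem:nbhd} with $X=\{v\}$ gives
\begin{equation}\label{eq:core}
\mathrm{rc}(G[K_0])\le3 .
\end{equation}
If $q=0$, this is already $\mathrm{rc}(G)\le3\le k$, so let $q\ge1$. Call $w\in Q$ \emph{far} if $S_w=\emptyset$. All neighbors of a far vertex $w$ lie in $Q$, so
\begin{equation}\label{eq:far}
\deg w\le q-1,\quad\text{with equality only if } N[w]=Q .
\end{equation}

The plan is a dichotomy. If $q$ is small compared with $k$, Lemma~\ref{lem:half} extends the coloring of $K_0$ at a cost of about $q/2$ colors. If $q$ is large, Corollary~\ref{cor:degree}(b) is at odds with \eqref{eq:far}, so no vertex is far and a bounded number of colors suffices. A second application of Lemma~\ref{lem:nbhd} gives the bound $6$. This settles $k\ge6$, while $k=5,4,3$ call for successively cheaper colorings.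

\subsection*{The case $k\ge6$}
If $q\le2k-8$, then Lemma~\ref{lem:half}(b) and \eqref{eq:core} give $\mathrm{rc}(G)\le3+(k-4)+1=k$. So let $q\ge2k-7$; this is at least $k-1$ because $k\ge6$. If no vertex is far, then $N[K_0]=V(G)$, and Lemma~\ref{lem:nbhd} with $X=K_0$ gives $\mathrm{rc}(G)\le3+3\le k$. If $w$ is far, then $2q+6-2k\le\deg w\le q-1$ by Corollary~\ref{cor:degree}(b) and \eqref{eq:far}, that is, $q\le2k-7$. Hence $q=2k-7$ and $\deg w=q-1$, so $N[w]=Q$ and $Q$ is connected. Lemma~\ref{lem:half}(a) gives $\mathrm{rc}(G)\le3+\lceil(2k-6)/2\rceil=k$.

\subsection*{The case $k=5$}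
If $q\le2$, Lemma~\ref{lem:half}(b) gives $\mathrm{rc}(G)\le3+1+1=5$.

Let $q=3$. If $Q$ is connected, Lemma~\ref{lem:half}(a) gives $\mathrm{rc}(G)\le3+2$. If $G[Q]$ has no edge, then each vertex of $Q$ has at least two neighbors, all in $K_0$, and Lemma~\ref{lem:dom}(a) gives $\mathrm{rc}(G)\le3+2$. Otherwise $Q=\{x,y,w\}$ and $xy$ is the only edge of $G[Q]$. By Lemma~\ref{lem:attach}, both $x$ and $y$ have a neighbor in $K_0$, and $w$ has at least two. With two new colors, color the edges from $x$ to $K_0$ with $1$, those from $y$ to $K_0$ with $2$, one edge at $w$ with $1$ and the others with $2$. Then $x\overset{1}{-}p\cdots p'\overset{2}{-}w$ and $y\overset{2}{-}p\cdots p'\overset{1}{-}w$ are rainbow, $x$ and $y$ are adjacent, and each of $x,y,w$ reaches $K_0$ by one new color. Again $\mathrm{rc}(G)\le5$.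

Let $q\ge4$. Corollary~\ref{cor:degree}(b) gives $\delta\ge2q-4>q-1$, so no vertex is far. If $|S_w|\ge2$ for all $w\in Q$, Lemma~\ref{lem:dom}(a) gives $\mathrm{rc}(G)\le3+2$. Otherwise some $w$ has $|S_w|=1$, and $2q-4\le\deg w\le1+(q-1)$. This forces $q=4$ and $\deg w=4$, so $w$ is adjacent to the other three vertices of $Q$. Thus $Q$ is connected with $\mathrm{rc}(G[Q])\le3$ by (R2), and Lemma~\ref{lem:dom}(b) gives $\mathrm{rc}(G)\le\max(3+1,3)=4$.

\subsection*{The case $k=4$}
For $k\le4$ the non-edges are so few that $q$ is bounded. Here $\mu\le3n-9$, so $qn\le6n-18$ and $q\le5$. Corollary~\ref{cor:degree}(a) gives $\delta\ge q$, so no vertex is far. If $Q$ is connected, Lemma~\ref{lem:dom}(b) and (R2) give $\mathrm{rc}(G)\le\max(4,q-1)=4$. So let $G[Q]$ be disconnected; then $2\le q\le5$, and each $w\in Q$ has at most $q-2$ neighbors in $Q$. We aim for Lemma~\ref{lem:four}, which needs a partition that splits every set $S_w$.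

First, $|S_w|\ge q$ for all $w\in Q$. For $q=2$ this holds because $\delta\ge2$ and $G[Q]$ has no edge. For $q\ge3$, Corollary~\ref{cor:degree}(b) gives $\delta\ge2q-2$, so $|S_w|\ge(2q-2)-(q-2)=q$.

Let $P=\bigcup_{w\in Q}S_w$, and put each vertex of $P$ into $A$ or $B$ independently with probability $\frac12$. A set $S_w$ falls entirely into one class with probability $2^{1-|S_w|}\le2^{1-q}$, so the expected number $E$ of such sets is at most $q2^{1-q}$. For $q=3,4,5$ this is $\frac34,\frac12,\frac5{16}$, so $E<1$ and some partition splits every $S_w$. For $q=2$ we have $E\le1$, while the partition $A=P$ leaves both sets unsplit; a count with mean at most $1$ that takes the value $2$ must also take the value $0$. Fix a partition of $P$ that splits every $S_w$.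

It remains to distribute $U=N(v)\setminus P$, the set of neighbors of $v$ without a neighbor in $Q$. Distribute the non-isolated vertices of $G[U]$ by Lemma~\ref{lem:split}. If $u$ is isolated in $G[U]$, the third vertex of a triangle on $vu$ is a neighbor of $u$ in $N(v)$, hence in $P$; put $u$ into the class that does not contain this neighbor. Lemma~\ref{lem:four} now gives $\mathrm{rc}(G)\le4$.

\subsection*{The case $k=3$}
Here $\mu\le2n-5$, so $qn\le4n-10$ and $q\le3$. Corollary~\ref{cor:degree}(a) gives $\delta\ge q+1$, so no vertex is far.

\smallskip
\emph{Let $q=1$} and $Q=\{w\}$. Take $a\in S_w$ and a triangle $wab$; then $b\in N(v)$, since $b$ is neither $v$ nor $w$. The graph $G[N(v)]$ has no isolated vertex, because each edge $vu$ lies in a triangle. By Lemma~\ref{lem:split}, $N(v)=A\sqcup B$ with $a\in A$, $b\in B$, and every vertex of $N(v)$ has a neighbor in the other class. Color the edges from $v$ to $A$ with $1$, those from $v$ to $B$ with $2$, and all other edges with $3$. For $x,x'\in A$ use $x\overset{3}{-}y\overset{2}{-}v\overset{1}{-}x'$ with a neighbor $y\in B$ of $x$; for $y,y'\in B$ use $y\overset{3}{-}x\overset{1}{-}v\overset{2}{-}y'$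 with a neighbor $x\in A$ of $y$; for $x\in A$ and $y\in B$ use $x\overset{1}{-}v\overset{2}{-}y$. From $w$, the paths $w\overset{3}{-}b\overset{2}{-}v\overset{1}{-}x$ and $w\overset{3}{-}a\overset{1}{-}v\overset{2}{-}y$ reach $A$, $B$ and $v$. So $\mathrm{rc}(G)\le3$.

\smallskip
\emph{Let $q\in\{2,3\}$.} Corollary~\ref{cor:degree}(b) gives $\delta\ge2q\ge4$. The core $K_0$ may already use all three colors, so we reverse the roles in Lemma~\ref{lem:dom}(b): the core will have two or three vertices, and the large remainder will be colored by the choice of $G$. For this the remainder must again reach the threshold for three colors. As the bound $2n-5$ drops by $2$ for each deleted vertex, the core has to carry away two non-edges per vertex. A set $K$ is \emph{dominating} if every vertex outside $K$ has a neighbor in $K$, and a non-edge \emph{meets} $K$ if it has an end in $K$.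

\begin{lemma}\label{lem:smallcore}
Let $k=3$ and $\delta\ge4$. If $G$ has a connected dominating set $K$ with $|K|\in\{2,3\}$ that meets at least $2|K|$ non-edges, then $\mathrm{rc}(G)\le3$.
\end{lemma}

\begin{proof}
Let $T=V(G)\setminus K$ and $n'=|T|\ge2$. Then $G[T]$ has at most $2n-5-2|K|=2n'-5$ non-edges. An isolated vertex of $G[T]$ would have degree at most $|K|\le3$ in $G$, so there is none. If $G[T]$ were disconnected, then $T$ would split into parts of sizes $j\ge2$ and $n'-j\ge2$ with no edge between them, giving $j(n'-j)\ge2(n'-2)>2n'-5$ non-edges. So $T$ is connected. If $n'\le4$, then $\mathrm{rc}(G[T])\le3$ by (R2). If $n'\ge5$, then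
\[
e(G[T])\ge\binom{n'}2-(2n'-5)=\binom{n'-2}2+(2n'-3)-(2n'-5)=\binom{n'-2}2+2 ,
\]
and $G[T]$ satisfies Theorem~\ref{thm:rank} by the choice of $G$, so Lemma~\ref{lem:upper} with three colors gives $\mathrm{rc}(G[T])\le3$. Since $\mathrm{rc}(G[K])\le2$ by (R2), Lemma~\ref{lem:dom}(b) gives $\mathrm{rc}(G)\le\max(2+1,3)=3$.
\end{proof}

We now find $K$. It will consist of $v$, which dominates $N(v)$, and one or two neighbors of $v$ that dominate $Q$; such a set is connected and dominating. As every vertex has at least $q$ non-neighbors, $K$ meets at least $q|K|-\nu$ non-edges, where $\nu$ is the number of non-edges inside $K$.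

Let $q=2$, $Q=\{w_1,w_2\}$, $S_i=S_{w_i}$ and $d_i=|S_i|\ge\delta-1\ge3$. If some $u$ lies in $S_1\cap S_2$, take $K=\{v,u\}$, which has $\nu=0$ and meets at least $4$ non-edges. Let $S_1\cap S_2=\emptyset$, and suppose that no edge joins $S_1$ to $S_2$. Since $|N(v)|=n-3$, the non-edges from $v$ to $Q$, from $Q$ to $N(v)$ and from $S_1$ to $S_2$ number
\[
2+(n-3-d_1)+(n-3-d_2)+d_1d_2=2n-5+(d_1-1)(d_2-1)>2n-5\ge\mu ,
\]
which is impossible. So there is an edge $u_1u_2$ with $u_i\in S_i$, and the triangle $K=\{v,u_1,u_2\}$ has $\nu=0$ and meets at least $6$ non-edges.

Let $q=3$, so $|N(v)|=n-4$. Suppose that every $u\in N(v)$ has at most one neighbor in $Q$. Then there are at least $3+2(n-4)=2n-5\ge\mu$ non-edges between $Q$ and $K_0$. These are therefore all the non-edges of $G$, and each $u\in N(v)$ has exactly two non-neighbors, fewer than $q=3$. This contradiction shows that some $u\in N(v)$ has at least two neighbors in $Q$. If $u$ is adjacent to all of $Q$, then $K=\{v,u\}$ meets at least $6\ge4$ non-edges. Otherwise let $w$ be the vertex of $Q$ not adjacent to $u$, and choose $u'\in S_w$, which is possible because $w$ is not far. Then $K=\{v,u,u'\}$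 has $\nu\le1$ and meets at least $9-1=8\ge6$ non-edges.

In each case Lemma~\ref{lem:smallcore} gives $\mathrm{rc}(G)\le3$.

\medskip
By Proposition~\ref{prop:basic}(a), the four cases cover all values of $k$, and each ends with $\mathrm{rc}(G)\le k$. So no counterexample exists. This proves Theorem~\ref{thm:rank}, and with it Theorems~\ref{thm:f} and~\ref{thm:sharp}. \qed

\begin{thebibliography}{9}

\bibitem{EHK}
Ekstein, Holub, Kaiser, Koch, Matos Camacho, Ryj\'a\v{c}ek, Schiermeyer,
\emph{The rainbow connection number of 2-connected graphs},
Discrete Math. 313 (2013).

\bibitem{LLC}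
Li, Liu, Chandran, Mathew, Rajendraprasad,
Electron. J. Combin. 19(1) (2012) P20.

\bibitem{LLS}
Xueliang Li, Mengmeng Liu, Ingo Schiermeyer,
\emph{Rainbow connection number of dense graphs},
arXiv:1110.5772 (2011).

\end{thebibliography}
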